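\title{Face numbers of flag complexes with a given Betti number}

\begin{abstract}
Let $\Delta$ be a flag simplicial complex whose $(k-1)$-st reduced Betti number over a field equals $a>0$. We prove a lower bound for every face number of $\Delta$, read off from the expansion of $a$ as a sum of numbers of cliques in Tur\'an graphs. This answers affirmatively a problem from a paper of Chong and Nevo. The proof builds $\Delta$ vertex by vertex from the star of a well-chosen vertex, records the Betti numbers of the successive links in an auxiliary colored complex, and applies the Frankl--F\"uredi--Kalai theorem to that complex. We classify the cases of equality when the expansion of $a$ has one term, show that all the bounds are attained simultaneously when it has at most two terms, and show that for $k=3$ and $a=7$, where it has three terms, the bound on the number of vertices is not attained.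
\end{abstract}

\section{Introduction}\label{sec:intro}

A simplicial complex with large homology needs many faces. We ask how many when the complex is flag.

Fix a field $\Bbbk$. All simplicial complexes are finite and contain the empty face. We write $f_j(\Delta)$ for the number of $j$-dimensional faces of $\Delta$, so that $f_{i-1}(\Delta)$ counts the faces of \emph{size} $i$ (with $i$ vertices) and $f_{-1}(\Delta)=1$. We write $\beta_j(\Delta)=\dim_{\Bbbk}\widetilde H_j(\Delta;\Bbbk)$ for the reduced Betti numbers. A complex is \emph{flag} if every set of vertices that are pairwise joined by edges is a face; equivalently, it is the \emph{clique complex} of a graph, whose faces are the cliques of that graph. For a vertex set $U$, the \emph{induced subcomplex} $\Delta[U]$ consists of the faces of $\Delta$ contained in $U$. Given $k\ge1$ and $a>0$, how small can $f_{i-1}(\Delta)$ be if $\Delta$ is flag and $\beta_{k-1}(\Delta)=a$?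

For $k=1$ the complex has $a+1$ components, so nothing beats $a+1$ isolated points. For $k\ge2$ and $a=1$, the boundary of a simplex on $k+1$ vertices is a $(k-1)$-sphere, but it is not flag: its vertices are pairwise adjacent and do not form a face. Flag complexes with homology in degree $k-1$ come instead from joins. The \emph{join} $A*B$ of complexes on disjoint vertex sets has the faces $\sigma\cup\tau$ with $\sigma\in A$, $\tau\in B$, and over a field the K\"unneth formula for joins reads
\[
\widetilde H_{n}(A*B)\cong\bigoplus_{p+q=n-1}\widetilde H_p(A)\otimes\widetilde H_q(B).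
\]
A discrete set of $y+1\ge1$ points has reduced homology only in degree $0$, of dimension $y$. So the join of $k$ discrete sets with $y_1+1,\dots,y_k+1$ points, which is the clique complex of a complete $k$-partite graph, has reduced homology only in degree $k-1$, of dimension $y_1\cdots y_k$. To get much homology from few vertices one balances the parts:
\begin{equation}\label{eq:balance}
\begin{minipage}{0.84\textwidth}
\emph{among $k$-tuples of nonnegative integers with sum $n\ge k$, the product is largest exactly when the entries pairwise differ by at most $1$.}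
\end{minipage}
\end{equation}
Indeed, a maximizing tuple has positive product; if $y_p\ge y_q+2$, then passing to $y_p-1$ and $y_q+1$ raises $y_py_q$ by $y_p-y_q-1>0$; and up to order only one tuple with sum $n$ is balanced.

For $r\ge1$ and $n\ge0$, the \emph{Tur\'an graph} $T_r(n)$ is the complete $r$-partite graph on $n$ vertices each of whose parts has $\lfloor n/r\rfloor$ or $\lceil n/r\rceil$ vertices; for $n\le r$ it is the complete graph $K_n$. Let $X_r(n)$ be its clique complex and let $\binom ni_{\!r}$ be its number of cliques of size $i$. Thus $\binom n0_{\!r}=1$, $\binom n1_{\!r}=n$, and $\binom ni_{\!r}=0$ for $i>r$; we set $\binom ni_{\!r}=0$ for $i<0$. If $T_k(n)$ has parts of sizes $y_1,\dots,y_k$ (zeros allowed), then $\binom nk_{\!k}=y_1\cdots y_k$ and $T_k(n+k)$ has parts of sizes $y_q+1$. Hence $X_k(n+k)$ has reduced homology only in degree $k-1$, and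
\begin{equation}\label{eq:turan}
\beta_{k-1}\bigl(X_k(n+k)\bigr)=\binom nk_{\!k},\qquad f_{i-1}\bigl(X_k(n+k)\bigr)=\binom{n+k}{i}_{\!k}.
\end{equation}
For $a=\binom nk_{\!k}$ one guesses that $X_k(n+k)$ is optimal. For $a=1=\binom kk_{\!k}$ this is the join of $k$ pairs of points, the boundary of the cross-polytope, with $2k$ vertices.

Now let $a$ lie strictly between $\binom nk_{\!k}$ and $\binom{n+1}k_{\!k}$. The complex $X_k(n+k+1)$ arises from $X_k(n+k)$ by adding a vertex to a smallest part. The new vertex is coned over the join of the other parts, a copy of $X_{k-1}(n'+k-1)$ with $n'=n-\lfloor n/k\rfloor$, and it creates $\binom{n'}{k-1}_{\!k-1}$ new homology classes. To create only $a-\binom nk_{\!k}$ of them, one would cone over a subcomplex whose $\beta_{k-2}$ has that value and which has as few faces as possible. This is the original problem with $k-1$ in place of $k$, and iterating expands $a$ greedily. The expansion is the following one, due to Frankl, F\"uredi and Kalai. For $1\le k\le r$, every positive integer $m$ can be written uniquely as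
\[
m=\binom{n_k}{k}_{\!r}+\binom{n_{k-1}}{k-1}_{\!r-1}+\dots+\binom{n_{k-s}}{k-s}_{\!r-s}
\]
with $n_{k-j}-\lfloor n_{k-j}/(r-j)\rfloor>n_{k-j-1}$ for $0\le j\le s-1$ and $n_{k-s}\ge k-s>0$. This is the \emph{$(k,r)$-canonical representation} of $m$. For $r=k$, the first condition says that each new vertex is coned over less than the full join of the other parts. Counting the faces that the iteration would produce leads to the following numbers. If
\begin{equation}\label{eq:canon}
a=\sum_{j=0}^s\binom{a_{k-j}}{k-j}_{\!k-j}
\end{equation}
is the $(k,k)$-canonical representation of $a\ge1$, put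
\[
\varphi_k^i(a)=\sum_{j=0}^s\binom{a_{k-j}+k-j}{i-j}_{\!k-j}\qquad(i\ge0),
\]
and put $\varphi_k^i(0)=0$. Note that $\varphi_k^0(a)=1$ for $a\ge1$, and $\varphi_k^i(a)=0$ for $i>k$. The problem of proving or disproving that these numbers bound the face numbers from below comes from the paper of Chong and Nevo \cite{CN}. The bounds do hold.

\begin{theorem}\label{thm:main}
Let $k\ge1$ and let $\Delta$ be a flag complex with $\beta_{k-1}(\Delta)=a>0$. Then $f_{i-1}(\Delta)\ge\varphi_k^i(a)$ for all $i\ge0$.
\end{theorem}

It suffices that some induced subcomplex have $\beta_{k-1}\ge a$; see Corollary~\ref{cor:induced}. When \eqref{eq:canon} has a single term, equality forces a Tur\'an complex.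

\begin{theorem}\label{thm:equality}
Let $n\ge k\ge1$ and $1\le i\le k$, and let $\Delta$ be a flag complex with $\beta_{k-1}(\Delta)=\binom nk_{\!k}$. Then $f_{i-1}(\Delta)=\binom{n+k}i_{\!k}$ if and only if there is a vertex set $U$ such that $\Delta[U]\cong X_k(n+k)$ and every face of $\Delta$ of size at least $i$ is contained in $U$. In particular, among flag complexes on $n+k$ vertices the maximum of $\beta_{k-1}$ is $\binom nk_{\!k}$, and it is attained only by $X_k(n+k)$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $k\ge1$ and $a\ge1$, with $(k,k)$-canonical representation \eqref{eq:canon}.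
\begin{enumerate}
\item[(a)] If $s\le1$, there is a flag complex $\Delta$ with $\beta_{k-1}(\Delta)=a$ and $f_{i-1}(\Delta)=\varphi_k^i(a)$ for all $i\ge0$. Since $s\le k-1$, this covers every $a$ when $k\le2$.
\item[(b)] For $s\ge2$ equality can fail: for $k=3$ and $a=7$, no flag complex with $\beta_2=7$ attains the bound for $i=1$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:star} sets up the vertex-by-vertex construction and settles $k=2$ by hand. Section~\ref{sec:colored} supplies the tool for larger $k$, and Sections~\ref{sec:main}, \ref{sec:equality} and~\ref{sec:sharp} prove the three theorems.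

\section{Growing a flag complex from a star}\label{sec:star}

It is convenient to handle all face numbers at once, through the \emph{face polynomial} $F_\Delta(t)=\sum_{i\ge0}f_{i-1}(\Delta)t^i$. For polynomials $P,Q$ we write $P\succeq Q$ if all coefficients of $P-Q$ are nonnegative; this relation survives addition and multiplication by $t$ or $1+t$. With $\varphi_k(a;t)=\sum_{i=0}^k\varphi_k^i(a)t^i$, Theorem~\ref{thm:main} says $F_\Delta(t)\succeq\varphi_k(a;t)$.

Let $w$ be a vertex of a complex $\Delta$ with vertex set $V$. Its \emph{link} $\operatorname{lk}_\Delta w$ consists of the faces $\sigma$ with $w\notin\sigma$ and $\sigma\cup\{w\}\in\Delta$, and $\Delta-w=\Delta[V\setminus\{w\}]$. The link tells how both the faces and the homology change when $w$ is added.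

\begin{lemma}\label{lem:les}
For a vertex $w$ of a complex $\Delta$ we have $F_\Delta=F_{\Delta-w}+t\,F_{\operatorname{lk}w}$, and there is an exact sequence
\[
\widetilde H_{j}(\operatorname{lk}w)\to\widetilde H_{j}(\Delta-w)\to\widetilde H_{j}(\Delta)\to\widetilde H_{j-1}(\operatorname{lk}w)\to\widetilde H_{j-1}(\Delta-w).
\]
In particular, $\beta_j(\Delta)\le\beta_j(\Delta-w)+\beta_{j-1}(\operatorname{lk}w)$.
\end{lemma}

\begin{proof}
The faces containing $w$ are the sets $\{w\}\cup\sigma$ with $\sigma\in\operatorname{lk}w$, which gives the first formula. Consider augmented oriented chains, with $w$ first in the vertex order. The quotient of the chain complex of $\Delta$ by that of $\Delta-w$ has the basis $w\sigma$, $\sigma\in\operatorname{lk}w$, and $\partial(w\sigma)=\sigma-w\,\partial\sigma\equiv-w\,\partial\sigma$. Up to the sign of the differential, the quotient is thus the augmented chain complex of $\operatorname{lk}w$ shifted up by one degree, also when $\operatorname{lk}w=\{\emptyset\}$. The long exact homology sequence of the quotient is the sequence above.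
\end{proof}

Now let $\Delta$ be flag, and let $N(w)$ be the set of neighbors of $w$. Since faces are cliques, three facts hold. Induced subcomplexes are flag. Links are induced: $\operatorname{lk}w=\Delta[N(w)]$, because a set $\sigma\not\ni w$ forms a clique with $w$ exactly when $\sigma$ is a clique inside $N(w)$. And if a vertex $u$ is adjacent to all other vertices, then $\Delta=\{u\}*(\Delta-u)$ is a \emph{cone} with apex $u$, and its reduced homology vanishes by the K\"unneth formula.

The plan is to start from the star $\Delta[N(v)\cup\{v\}]$ of a vertex $v$, which is a cone, and add the remaining vertices one at a time. All homology in degree $k-1$ is then paid for by homology in degree $k-2$ of the links met along the way, and induction on $k$ forces these links to have many faces. This alone is not enough: a few links with large Betti numbers would be cheap unless the starting star were correspondingly large. So $v$ must be chosen so that its link dominates all later links. The later links are links in partial complexes, hence only induced subcomplexes of links in $\Delta$, and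 Betti numbers, unlike face numbers, may go up on passing to an induced subcomplex. We therefore maximize over all induced subcomplexes of links.

\begin{proposition}\label{prop:star}
Let $k\ge2$ and let $\Delta$ be a flag complex with vertex set $V$ and $\beta_{k-1}(\Delta)=a>0$. Let
\[
M=\max\{\beta_{k-2}(\Delta[U]) : U\subseteq N(u),\ u\in V\},
\]
and fix a vertex $v$ and an induced subcomplex $K$ of $\operatorname{lk}v$ with $\beta_{k-2}(K)=M$. List the elements of $W=V\setminus(N(v)\cup\{v\})$ in any order $w_1,\dots,w_m$, and put
\[
\Lambda_j=\Delta\bigl[N(w_j)\cap(N(v)\cup\{w_1,\dots,w_{j-1}\})\bigr],\qquad c_j=\beta_{k-2}(\Lambda_j).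
\]
Then:
\begin{enumerate}
\item[(a)] $0\le c_j\le M$ for all $j$;
\item[(b)] $a\le c_1+\dots+c_m$, and in particular $M\ge1$;
\item[(c)] $F_\Delta=(1+t)F_{\operatorname{lk}v}+t\sum_{j=1}^mF_{\Lambda_j}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) holds because $\Lambda_j$ is induced on a subset of $N(w_j)$. Let $\Delta_j=\Delta[N(v)\cup\{v,w_1,\dots,w_j\}]$, so that $\Delta_m=\Delta$ and $\Delta_j-w_j=\Delta_{j-1}$. As $\Delta_j$ is flag and $w_j$ is not adjacent to $v$, we have $\operatorname{lk}_{\Delta_j}w_j=\Lambda_j$. The complex $\Delta_0$ is the cone over $\operatorname{lk}v$ with apex $v$, so $\beta_{k-1}(\Delta_0)=0$ and $F_{\Delta_0}=(1+t)F_{\operatorname{lk}v}$. Lemma~\ref{lem:les} gives $\beta_{k-1}(\Delta_j)\le\beta_{k-1}(\Delta_{j-1})+c_j$ and $F_{\Delta_j}=F_{\Delta_{j-1}}+tF_{\Lambda_j}$. Summing over $j$ gives (b) and (c).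
\end{proof}

\subsection*{The case $k=2$}
Here the whole argument can be done by hand. A complex with $\beta_0=c>0$ has at least $c+1$ vertices. So $\operatorname{lk}v\supseteq K$ has at least $M+1$ vertices, and $\Lambda_j$ has at least $c_j+1$ vertices when $c_j>0$. Let $p$ be the number of positive $c_j$ and let $S=\sum_jc_j$. The coefficients of $t$ and $t^2$ in Proposition~\ref{prop:star}(c) give
\begin{align*}
f_0(\Delta)&=1+f_0(\operatorname{lk}v)+m\ \ge\ 2+(M+p),\\
f_1(\Delta)&\ge f_0(\operatorname{lk}v)+\textstyle\sum_jf_0(\Lambda_j)\ \ge\ 1+(M+p)+S.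
\end{align*}
Since $a\le S\le pM$, the inequality of arithmetic and geometric means gives $M+p\ge2\sqrt a$, and so
\begin{equation}\label{eq:k2}
f_0(\Delta)\ge\lceil2\sqrt a\,\rceil+2,\qquad f_1(\Delta)\ge a+\lceil2\sqrt a\,\rceil+1 .
\end{equation}
These are the bounds of Theorem~\ref{thm:main}. Indeed $\binom\nu2_{\!2}=\lfloor\nu^2/4\rfloor$, and $\lceil2\sqrt a\,\rceil$ is the least $\nu$ with $\lfloor\nu^2/4\rfloor\ge a$. If $s=0$ in \eqref{eq:canon}, this $\nu$ is $a_2$. If $s=1$, then $0<a_1<\lceil a_2/2\rceil=\lfloor(a_2+1)^2/4\rfloor-\lfloor a_2^2/4\rfloor$, so it is $a_2+1$. Finally $\varphi_2^1(a)=a_2+s+2$, and $\lfloor(a_2+2)^2/4\rfloor=\lfloor a_2^2/4\rfloor+a_2+1$ gives $\varphi_2^2(a)=a+a_2+s+1$. For $a=3$ the bounds are $6$ vertices and $8$ edges, attained by $K_{3,3}$ with one edge removed.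

The numbers $M+p$ and $S$ have a meaning. Form a bipartite graph $\Gamma$ with one side $\{1,\dots,M\}$ and, for each $j$ with $c_j>0$, a vertex $x_j$ joined to $1,\dots,c_j$; this is possible because $c_j\le M$. Then $\Gamma$ has $M+p$ vertices and $S\ge a$ edges, and the last step above says that a bipartite graph with many edges has many vertices. For general $k$ the graph $\Gamma$ becomes a complex colored with $k$ colors, and we need lower bounds for all its face numbers in terms of its number of faces of size $k$.

\section{Colored complexes}\label{sec:colored}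

A family of finite sets is \emph{$r$-colored} if its ground set is partitioned into $r$ classes and every member meets every class in at most one element. The \emph{shadow} $\partial\mathcal G$ of a family $\mathcal G$ of $i$-sets is the family of all $(i-1)$-subsets of its members. We use one theorem from the literature.

\begin{theorem}[Frankl--F\"uredi--Kalai \cite{FFK}]\label{thm:ffk}
Let $1\le i\le r$ and let $\mathcal G$ be an $r$-colored family of $m\ge1$ sets of size $i$. If $m=\sum_{j=0}^s\binom{n_{i-j}}{i-j}_{\!r-j}$ is the $(i,r)$-canonical representation, then $|\partial\mathcal G|\ge\sum_{j=0}^s\binom{n_{i-j}}{i-j-1}_{\!r-j}$.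
\end{theorem}

We need to iterate this bound and to know that it is monotone in $m$. Both are awkward to see from the formula and easy to see from a nested sequence of families that attain it, so we describe such families.

Color the positive integers by their residues modulo $r$, and call a finite set of positive integers \emph{$r$-rainbow} if its elements have distinct colors. The color classes in $[n]=\{1,\dots,n\}$ are the parts of a Tur\'an graph $T_r(n)$, so $[n]$ has $\binom ni_{\!r}$ $r$-rainbow $i$-subsets; in particular $\binom ni_{\!r}$ is nondecreasing in $n$. The \emph{colex order} on $i$-sets is defined by $A<B$ if the largest element of the symmetric difference lies in $B$: sets are compared first by their largest elements, and sets with the same largest element are compared after deleting it. For $1\le i\le r$, let $I_i^r(m)$ be the family of the first $m$ $r$-rainbow $i$-sets in colex order. These families have a recursive structure because deleting one color leaves a cyclic coloring.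

\begin{lemma}\label{lem:delete}
Let $r\ge2$ and $n\ge0$, and let $Y=\{y\in[n]:y\not\equiv n+1 \pmod r\}$. Then $|Y|=n':=n-\lfloor n/r\rfloor$, and the increasing bijection $\theta\colon Y\to[n']$ satisfies: $y\equiv z\pmod r$ if and only if $\theta(y)\equiv\theta(z)\pmod{r-1}$.
\end{lemma}

\begin{proof}
The deleted elements are $n+1-jr$ with $1\le j\le n/r$. Let $z_1<z_2<\cdots$ be all positive integers not congruent to $n+1$; then $Y=\{z_1,\dots,z_{n'}\}$. The $r$ integers from $z_j$ to $z_j+r-1$ have distinct colors and exactly one of them is omitted. So $z_j,\dots,z_{j+r-2}$ have distinct colors and $z_{j+r-1}=z_j+r$ has the color of $z_j$.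
\end{proof}

\begin{lemma}\label{lem:colex}
Let $1\le i\le r$ and $m\ge1$, and let $m=\sum_{j=0}^s\binom{n_{i-j}}{i-j}_{\!r-j}$ be the $(i,r)$-canonical representation.
\begin{enumerate}
\item[(a)] $n_i$ is the largest $n$ with $\binom ni_{\!r}\le m$.
\item[(b)] For $0\le l\le i$, the number of $l$-sets contained in some member of $I_i^r(m)$ is $\sum_{j=0}^s\binom{n_{i-j}}{l-j}_{\!r-j}$.
\item[(c)] $\partial I_i^r(m)$ is an initial segment of the $r$-rainbow $(i-1)$-sets in colex order; for $i=1$ it is $\{\emptyset\}$.
\end{enumerate}
\end{lemma}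

\begin{proof}
We use induction on $i$. For $i=1$ we have $s=0$, $n_1=m$ and $I_1^r(m)=\{\{1\},\dots,\{m\}\}$; the counts in (b) are $1$ and $m$.

Let $i\ge2$, so $r\ge2$. Let $n$ be largest with $\binom ni_{\!r}\le m$; then $n\ge i$, since $\binom ii_{\!r}=1$. Take $Y$, $n'$, $\theta$ as in Lemma~\ref{lem:delete}. For $1\le l\le i$, the $r$-rainbow $l$-sets in colex order begin with those inside $[n]$, and continue with those whose largest element is $n+1$. By Lemma~\ref{lem:delete} the latter are the sets $\{n+1\}\cup\theta^{-1}(B)$, where $B$ runs in colex order through the $(r-1)$-rainbow $(l-1)$-subsets of $[n']$. For $l=i$ this gives $\binom{n+1}i_{\!r}=\binom ni_{\!r}+\binom{n'}{i-1}_{\!r-1}$. Therefore $m'=m-\binom ni_{\!r}$ satisfies $0\le m'<\binom{n'}{i-1}_{\!r-1}$, and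
\[
I_i^r(m)=\{r\text{-rainbow }i\text{-subsets of }[n]\}\cup\bigl\{\{n+1\}\cup\theta^{-1}(B):B\in I_{i-1}^{r-1}(m')\bigr\}.
\]
If $m'=0$, then $m=\binom ni_{\!r}$ is a canonical representation. If $m'>0$, let $n''$ be the leading parameter of the $(i-1,r-1)$-canonical representation of $m'$. Then $\binom{n''}{i-1}_{\!r-1}\le m'<\binom{n'}{i-1}_{\!r-1}$, so $n''<n'=n-\lfloor n/r\rfloor$, and $\binom ni_{\!r}$ followed by the representation of $m'$ is canonical. By uniqueness we have found the representation of $m$. So $n_i=n$, which is (a), and the remaining terms represent $m'$.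

The set $[n]$ meets $\min(n,r)\ge i$ color classes, so every $r$-rainbow subset of $[n]$ of size $l\le i$ extends to one of size $i$. Hence the $l$-sets contained in members of $I_i^r(m)$ are the $\binom nl_{\!r}$ $r$-rainbow $l$-subsets of $[n]$ together with the sets $\{n+1\}\cup\theta^{-1}(C)$, where $C$ is an $(l-1)$-subset of a member of $I_{i-1}^{r-1}(m')$. Induction counts the sets $C$, and (b) follows. For $l=i-1$ the sets $C$ form $\partial I_{i-1}^{r-1}(m')$, which is empty or, by induction, an initial segment. By the description of the colex order above, with $l=i-1$, this gives (c).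
\end{proof}

\begin{example}\label{ex:seven}
Let $i=r=3$. The $3$-rainbow triples in $[6]$, in colex order, are $123$, $234$, $135$, $345$, $126$, $246$, $156$, $456$. The first seven consist of the $\binom53_{\!3}=4$ triples inside $[5]$ and three triples containing $6$. Deleting $6$ and applying $\theta\colon\{1,2,4,5\}\to[4]$ turns these three into $12$, $23$, $14$, the first three $2$-rainbow pairs: $\binom32_{\!2}=2$ inside $[3]$ and one more. So $7=\binom53_{\!3}+\binom32_{\!2}+\binom11_{\!1}$.
\end{example}

For $k\ge1$ and $m\ge1$, let $C_k(m)$ be the complex of all subsets of members of $I_k^k(m)$. It is $k$-colored, it has exactly $m$ faces of size $k$, and its face numbers are given by Lemma~\ref{lem:colex}(b). Let $C_k(0)$ be the empty family, all of whose face numbers, including $f_{-1}$, are $0$. Then $C_k(m)\subseteq C_k(m')$ for $m\le m'$.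

\begin{lemma}\label{lem:min}
Let $m\ge1$ and let $\Gamma$ be a $k$-colored complex with at least $m$ faces of size $k$. Then $f_{l-1}(\Gamma)\ge f_{l-1}(C_k(m))$ for $0\le l\le k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:colex}(b) with $l=i-1$, Theorem~\ref{thm:ffk} says that $|\partial\mathcal G|\ge|\partial I_i^k(|\mathcal G|)|$ for every nonempty $k$-colored family $\mathcal G$ of $i$-sets, $1\le i\le k$. Let $\mathcal G_l$ and $\mathcal H_l$ be the families of faces of size $l$ of $\Gamma$ and of $C_k(m)$. Then $\partial\mathcal G_l\subseteq\mathcal G_{l-1}$ and $\partial\mathcal H_l=\mathcal H_{l-1}$, and each $\mathcal H_l$ is a nonempty initial segment by repeated use of Lemma~\ref{lem:colex}(c). We have $|\mathcal G_k|\ge m=|\mathcal H_k|$. If $|\mathcal G_l|\ge|\mathcal H_l|$ for some $l\ge1$, then $\mathcal H_l\subseteq I_l^k(|\mathcal G_l|)$, and so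
\[
|\mathcal G_{l-1}|\ge|\partial\mathcal G_l|\ge|\partial I_l^k(|\mathcal G_l|)|\ge|\partial\mathcal H_l|=|\mathcal H_{l-1}|.\qedhere
\]
\end{proof}

It remains to relate the numbers $\varphi_k^i(m)$, whose parameters are shifted by $k-j$, to the face numbers of $C_k(m)$, whose parameters are not. For a complex $\Gamma$ whose faces have size at most $k$, or for the empty family, put
\[
P_k(\Gamma;t)=\sum_{l=0}^kf_{l-1}(\Gamma)\,t^l(1+t)^{k-l}.
\]
The coefficient of $t^i$ is $\sum_{l=0}^i\binom{k-l}{i-l}f_{l-1}(\Gamma)$, with ordinary binomial coefficients, which are positive for $0\le l\le i\le k$. For a graph $\Gamma$ and $k=2$, the coefficients of $t$ and $t^2$ are $2+f_0(\Gamma)$ and $1+f_0(\Gamma)+f_1(\Gamma)$, the expressions found in Section~\ref{sec:star}.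

\begin{lemma}\label{lem:transform}
For $k\ge1$ and $m\ge0$ we have $\varphi_k(m;t)=P_k(C_k(m);t)$. In particular, each $\varphi_k^i(m)$ is nondecreasing in $m$.
\end{lemma}

\begin{proof}
For $m=0$ both sides vanish. Let $T_r(n)$ have parts of sizes $y_1,\dots,y_r$. A clique picks at most one vertex from each part, so $\binom nl_{\!r}$ is the $l$-th elementary symmetric function of the $y_q$, and since $T_r(n+r)$ has parts of sizes $y_q+1$,
\[
\sum_i\binom{n+r}i_{\!r}t^i=\prod_{q=1}^r\bigl((1+t)+y_qt\bigr)=\sum_{l}\binom nl_{\!r}t^l(1+t)^{r-l}.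
\]
Let $m=\sum_j\binom{m_{k-j}}{k-j}_{\!k-j}$ be canonical. Taking $r=k-j$ and $n=m_{k-j}$, multiplying by $t^j$ and shifting the indices by $j$ gives
\[
\sum_i\binom{m_{k-j}+k-j}{i-j}_{\!k-j}t^i=\sum_{l=0}^k\binom{m_{k-j}}{l-j}_{\!k-j}t^l(1+t)^{k-l}.
\]
Sum over $j$ and use Lemma~\ref{lem:colex}(b). Monotonicity follows from the nesting of the complexes $C_k(m)$.
\end{proof}

\begin{remark}\label{rem:plus}
The polynomial $P_k$ counts faces. Given a $k$-colored complex $\Gamma$, add one new vertex of each color, and let $\Gamma^+$ consist of the sets $\sigma\cup\tau$ with $\sigma\in\Gamma$ and $\tau$ a set of new vertices whose colors do not occur in $\sigma$. A face $\sigma$ of size $l$ contributes $t^l(1+t)^{k-l}$, so $F_{\Gamma^+}=P_k(\Gamma;t)$. Thus the numbers $\varphi_k^i(m)$ are always the face numbers of the complex $C_k(m)^+$, which need not be flag.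
\end{remark}

\section{The lower bound}\label{sec:main}

By Proposition~\ref{prop:star}(c) and induction, $F_\Delta$ dominates $(1+t)\varphi_{k-1}(M;t)+t\sum_j\varphi_{k-1}(c_j;t)$. We must compare this with $\varphi_k(a;t)$, knowing only that $c_j\le M$ and $\sum_j c_j\ge a$. The next lemma recognizes the expression as $P_k$ of a single colored complex, assembled in the same way as $\Delta$ and generalizing the bipartite graph of Section~\ref{sec:star}.

\begin{lemma}\label{lem:glue}
Let $k\ge2$, $M\ge1$ and $0\le c_1,\dots,c_m\le M$. With new vertices $x_1,\dots,x_m$, put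
\[
\Gamma=C_{k-1}(M)\cup\bigcup_{j=1}^m\bigl\{\{x_j\}\cup\sigma:\sigma\in C_{k-1}(c_j)\bigr\}.
\]
Then $\Gamma$ is a $k$-colored complex with exactly $\sum_jc_j$ faces of size $k$, and
\[
P_k(\Gamma;t)=(1+t)\,\varphi_{k-1}(M;t)+t\sum_{j=1}^m\varphi_{k-1}(c_j;t).
\]
\end{lemma}

\begin{proof}
A subset of $\{x_j\}\cup\sigma$ either contains $x_j$, and is then of the same form, or is a subset of $\sigma$, and then lies in $C_{k-1}(c_j)\subseteq C_{k-1}(M)$; this inclusion is where $c_j\le M$ is used. So $\Gamma$ is a complex. It is $k$-colored, with the $x_j$ as the $k$-th class. Its faces of size $k$ are the sets $\{x_j\}\cup\sigma$ with $|\sigma|=k-1$, and there are $c_j$ of them for each $j$. In $P_k(\Gamma;t)$, a face of $C_{k-1}(M)$ of size $l\le k-1$ contributes $t^l(1+t)^{k-l}=(1+t)\cdot t^l(1+t)^{k-1-l}$, and a face $\{x_j\}\cup\sigma$ with $|\sigma|=l$ contributes $t^{l+1}(1+t)^{k-l-1}=t\cdot t^l(1+t)^{k-1-l}$. Hence $P_k(\Gamma;t)=(1+t)P_{k-1}(C_{k-1}(M);t)+t\sum_jP_{k-1}(C_{k-1}(c_j);t)$, and Lemma~\ref{lem:transform} finishes the proof.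
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We show $F_\Delta\succeq\varphi_k(a;t)$ by induction on $k$. For $k=1$ the representation is $a=\binom a1_{\!1}$, so $\varphi_1(a;t)=1+(a+1)t$, and $\Delta$ has $a+1$ components, hence at least $a+1$ vertices.

Let $k\ge2$ and use the notation of Proposition~\ref{prop:star}. The complexes $K$ and $\Lambda_j$ are induced, hence flag. By induction, $F_{\operatorname{lk}v}\succeq F_K\succeq\varphi_{k-1}(M;t)$, and $F_{\Lambda_j}\succeq\varphi_{k-1}(c_j;t)$ for each $j$; for $c_j=0$ the right side is $0$. Let $\Gamma$ be the complex of Lemma~\ref{lem:glue}. It has $\sum_jc_j\ge a$ faces of size $k$, so $f_{l-1}(\Gamma)\ge f_{l-1}(C_k(a))$ for $0\le l\le k$ by Lemma~\ref{lem:min}. Therefore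
\begin{equation}\label{eq:chain}
\begin{aligned}
F_\Delta&=(1+t)F_{\operatorname{lk}v}+t\sum_jF_{\Lambda_j}\ \succeq\ (1+t)\varphi_{k-1}(M;t)+t\sum_j\varphi_{k-1}(c_j;t)\\
&=P_k(\Gamma;t)\ \succeq\ P_k(C_k(a);t)=\varphi_k(a;t).
\end{aligned}
\end{equation}
\end{proof}

Flagness entered in Proposition~\ref{prop:star}, to make $\Delta[N(v)\cup\{v\}]$ a cone and the links induced subcomplexes, and in the induction, to keep $K$ and the $\Lambda_j$ in the class. It cannot be dropped: for $k\ge2$ the boundary of a simplex on $k+1$ vertices has $\beta_{k-1}=1$ and fewer than $\varphi_k^1(1)=2k$ vertices.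

\begin{corollary}\label{cor:induced}
Let $k\ge1$ and $a\ge1$, and let $\Delta$ be a flag complex with $\beta_{k-1}(\Delta[U])\ge a$ for some vertex set $U$. Then $f_{i-1}(\Delta)\ge\varphi_k^i(a)$ for all $i\ge0$. Equivalently, for the $k$-colored complex $\Gamma=C_k(a)$, which depends only on $a$ and $k$ and has exactly $a$ faces of size $k$,
\[
f_{i-1}(\Delta)\ge\sum_{l=0}^i\binom{k-l}{i-l}f_{l-1}(\Gamma)\qquad(0\le i\le k).
\]
\end{corollary}

\begin{proof}
With $b=\beta_{k-1}(\Delta[U])$, Theorem~\ref{thm:main} and Lemma~\ref{lem:transform} give $F_\Delta\succeq F_{\Delta[U]}\succeq\varphi_k(b;t)\succeq\varphi_k(a;t)=P_k(C_k(a);t)$. The two forms agree because $\varphi_k^i(a)=0$ for $i>k$.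
\end{proof}

\section{Equality for Tur\'an numbers}\label{sec:equality}

Equality for one value of $i$ cannot control faces of size less than $i$. Indeed, let $\Delta$ be flag with $\Delta[U]\cong X_k(n+k)$ and with all faces of size at least $i$ inside $U$, where $i\le k$; for $i\ge2$, an example is $X_k(n+k)$ together with isolated vertices. Then $\Delta$ and $\Delta[U]$ have the same faces of size at least $k$, hence the same $(k-1)$-cycles and $(k-1)$-boundaries, so $\beta_{k-1}(\Delta)=\binom nk_{\!k}$ holds automatically. Theorem~\ref{thm:equality} says that this is the only freedom. The extra leverage in the proof is that the order of $W$ in Proposition~\ref{prop:star} is arbitrary, so equality must hold in \eqref{eq:chain} for every order.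

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
If $U$ exists, the faces of size $i$ of $\Delta$ are those of $\Delta[U]$, and there are $\binom{n+k}i_{\!k}$ of them. We prove the converse by induction on $k$, for all $n$ and $i$ at once. For $k=1$ we have $i=1$, and $\Delta$ has $n+1$ vertices and $n+1$ components, so $\Delta\cong X_1(n+1)$.

Let $k\ge2$, put $a=\binom nk_{\!k}$, and assume $f_{i-1}(\Delta)=\binom{n+k}i_{\!k}$. As $n\ge k$, the single term $\binom nk_{\!k}$ is the canonical representation of $a$, so $f_{i-1}(\Delta)=\varphi_k^i(a)$. Fix $M,v,K,W$ as in Proposition~\ref{prop:star}. For every order of $W$, the coefficients of $t^i$ at the two ends of \eqref{eq:chain} agree. The first inequality in \eqref{eq:chain} is a sum of termwise inequalities, so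
\begin{equation}\label{eq:E1}
f_{l-1}(\operatorname{lk}v)=\varphi_{k-1}^l(M)\ \ (l=i-1,i),\qquad f_{i-2}(\Lambda_j)=\varphi_{k-1}^{i-1}(c_j)\ \ (1\le j\le m).
\end{equation}
In the second inequality the differences $f_{l-1}(\Gamma)-f_{l-1}(C_k(a))\ge0$ carry positive weights $\binom{k-l}{i-l}$ for $l\le i$. Since $i\ge1$, we get $f_0(\Gamma)=f_0(C_k(a))=\binom n1_{\!k}=n$.

\medskip\noindent\emph{Step 1: the numbers $M$ and $c_j$.}
Let $p$ be the number of positive $c_j$, and let $y_1,\dots,y_{k-1}$ be the numbers of vertices of $C_{k-1}(M)$ of each color. The vertices of $\Gamma$ are those of $C_{k-1}(M)$ and the $x_j$ with $c_j>0$, so $p+\sum_qy_q=n$. Each of the $M$ faces of size $k-1$ of $C_{k-1}(M)$ picks one vertex of each color, so $M\le\prod_qy_q$. With \eqref{eq:balance},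
\[
\binom nk_{\!k}=a\le\sum_jc_j\le pM\le p\prod_qy_q\le\binom nk_{\!k},
\]
and equality holds throughout. Hence every $c_j$ is $0$ or $M$; the number $p=a/M$ does not depend on the order of $W$; and $p,y_1,\dots,y_{k-1}$ are positive and pairwise differ by at most $1$. Put $d=n-p=\sum_qy_q\ge k-1$. The $y_q$ are the part sizes of $T_{k-1}(d)$, so
\[
M=\binom d{k-1}_{\!k-1},\qquad\varphi_{k-1}^l(M)=\binom{d+k-1}l_{\!k-1}.
\]
Thus the induction hypothesis, with $(k-1,d)$ in place of $(k,n)$, applies to flag complexes with $\beta_{k-2}=M$. Let $X'=X_{k-1}(d+k-1)$. Its parts have sizes $y_q+1\ge2$, and the numbers $p+1,y_1+1,\dots,y_{k-1}+1$ are balanced with sum $n+k$, so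
\begin{equation}\label{eq:join}
X'*\{p+1\text{ points}\}\cong X_k(n+k).
\end{equation}
We shall find $X'$ inside $\operatorname{lk}v$, and the $p+1$ points as $v$ and $p$ vertices of $W$.

\medskip\noindent\emph{Step 2: the case $i=1$.}
By \eqref{eq:E1}, $\varphi_{k-1}^0(c_j)=f_{-1}(\Lambda_j)=1$, so every $c_j$ is positive. Thus $c_j=M$ for all $j$ in every order, and $m=p$. Also $|N(v)|=\varphi_{k-1}^1(M)=d+k-1$. By Theorem~\ref{thm:main}, a flag complex with $\beta_{k-2}=M$ has at least $d+k-1$ vertices, so an induced subcomplex of $\operatorname{lk}v$ with $\beta_{k-2}=M$ is all of $\operatorname{lk}v$. Applied to $K$, this gives $K=\operatorname{lk}v$, and the induction hypothesis with $i=1$ gives $\operatorname{lk}v\cong X'$. Applied to $\Lambda_1=\Delta[N(w)\cap N(v)]$ in an order starting with a given $w\in W$, it gives $N(w)\supseteq N(v)$. If $w,w'\in W$ were adjacent, then in an order starting with $w,w'$ the complex $\Lambda_2=\Delta[N(v)\cup\{w\}]$ would be a cone with apex $w$, contradicting $c_2=M>0$. So $W\cup\{v\}$ is an independent set of $p+1$ vertices, each adjacent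 to all of $N(v)$. As $\Delta$ is flag, $\Delta=\operatorname{lk}v*(W\cup\{v\})\cong X_k(n+k)$ by \eqref{eq:join}, and $U=V$ works.

\medskip\noindent\emph{Step 3: the case $i\ge2$.}
Now some $c_j$ may vanish, and which vertices of $W$ have $c_j=M$ might depend on the order. We first rule this out. Let $\Phi=\varphi_{k-1}^{i-1}(M)=f_{i-2}(X')$, which is positive since $1\le i-1\le k-1$. For $w\in W$ and $Z\subseteq W\setminus\{w\}$, put
\[
\Lambda(w,Z)=\Delta[N(w)\cap(N(v)\cup Z)],\qquad e(w,Z)=f_{i-2}(\Lambda(w,Z)).
\]
In an order that lists $Z$ and then $w$, the complex $\Lambda(w,Z)$ is one of the $\Lambda_j$. By \eqref{eq:E1} and Step~1, either $e(w,Z)=0$, or $e(w,Z)=\Phi$ and $\beta_{k-2}(\Lambda(w,Z))=M$; and in every order exactly $p$ of the numbers $f_{i-2}(\Lambda_j)$ equal $\Phi$.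

\smallskip\noindent\emph{Claim 1: $e(w,Z)=e(w,\emptyset)$.} The number $e(w,Z)$ is nondecreasing in $Z$, so we must exclude $e(w,\emptyset)=0$ together with $e(w,Z)=\Phi$. Suppose this happens, take $Z$ minimal under inclusion, and pick $q\in Z$. Then $e(w,Z\setminus\{q\})=0$, so every face of size $i-1$ of $\Lambda(w,Z)$ contains $q$. On the other hand, $\Lambda(w,Z)$ has $\beta_{k-2}=M$ and $f_{i-2}=\Phi$, so the induction hypothesis with $i-1$ in place of $i$ gives an induced copy of $X'$ in it. Each part of $X'$ has a vertex other than $q$, and choosing such vertices in $i-1$ parts gives a face of size $i-1$ avoiding $q$, a contradiction.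

\smallskip
By Claim~1, $P=\{w\in W:e(w,\emptyset)=\Phi\}$ has exactly $p$ elements. Next, \eqref{eq:E1} and Theorem~\ref{thm:main} give $\Phi=f_{i-2}(\operatorname{lk}v)\ge f_{i-2}(K)\ge\Phi$. So $K$ and $\operatorname{lk}v$ have the same faces of size $i-1$, and the induction hypothesis applied to $K$ gives $A\subseteq N(v)$ with $\Delta[A]\cong X'$ containing all of them. Thus the faces of size $i-1$ of $\operatorname{lk}v$ are exactly the $\Phi$ such faces of $\Delta[A]$.

\smallskip\noindent\emph{Claim 2: $A\subseteq N(w)$ for $w\in P$.} The subcomplex $\Lambda(w,\emptyset)$ of $\operatorname{lk}v$ has $\Phi$ faces of size $i-1$, so it contains every face of size $i-1$ of $\Delta[A]$. Since $1\le i-1\le k-1$ and the parts of $X'$ are nonempty, every vertex of $A$ lies in such a face, hence in $N(w)$.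

\smallskip\noindent\emph{Claim 3: $P$ is independent.} Suppose $w,w'\in P$ are adjacent. By Claim~2 the vertex set of $\Lambda(w',\{w\})$ contains $A\cup\{w\}$, and $w$ is adjacent to all of $A$. So $\Lambda(w',\{w\})$ contains the $\Phi$ faces of size $i-1$ of $\Delta[A]$ and also $\{w\}\cup\sigma$ for any face $\sigma$ of $\Delta[A]$ of size $i-2$. Then $e(w',\{w\})>\Phi$, a contradiction.

\smallskip
The vertex $v$ is adjacent to all of $A$ and to no vertex of $P$. With $U=A\cup\{v\}\cup P$, flagness and \eqref{eq:join} give $\Delta[U]=\Delta[A]*(P\cup\{v\})\cong X_k(n+k)$. This complex has $\binom{n+k}i_{\!k}=f_{i-1}(\Delta)$ faces of size $i$, so all faces of size $i$ of $\Delta$ lie in $U$. A larger face is the union of its $i$-subsets, so it lies in $U$ too.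

\medskip\noindent\emph{The last assertion.}
By \eqref{eq:turan}, $X_k(n+k)$ attains $\binom nk_{\!k}$. Let $\Delta$ be flag on $n+k$ vertices with $b=\beta_{k-1}(\Delta)>\binom nk_{\!k}$. By Lemma~\ref{lem:colex}(a), the leading parameter $b_k$ of the canonical representation of $b$ is at least $n$, and if $b_k=n$ there is a second term. Now $\varphi_k^1(b)$ equals $b_k+k$ if there is one term and $b_k+k+1$ otherwise, so $\varphi_k^1(b)\ge n+k+1>f_0(\Delta)$, contradicting Theorem~\ref{thm:main}. If $\beta_{k-1}(\Delta)=\binom nk_{\!k}$, then the case $i=1$ gives $\Delta\cong X_k(n+k)$.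
\end{proof}

\section{When the bounds are attained}\label{sec:sharp}

With at most two terms in \eqref{eq:canon}, the construction sketched in the introduction cones the new vertex over an \emph{induced} Tur\'an subcomplex, so it can be carried out among clique complexes.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
If $s=0$, take $X_k(a_k+k)$ and use \eqref{eq:turan}. Let $s=1$, so $k\ge2$. Realize $\Delta_0=X_k(a_k+k)$ as the complex of $k$-rainbow subsets of $[a_k+k]$. Apply Lemma~\ref{lem:delete} with $r=k$ and $n=a_k+k$. The set $Y$ has $a_k-\lfloor a_k/k\rfloor+k-1$ elements, which exceeds $a_{k-1}+k-1$ by the first condition on canonical representations, and its first $a_{k-1}+k-1$ elements induce a copy $L$ of $X_{k-1}(a_{k-1}+k-1)$. Add a vertex $w$ adjacent exactly to the vertices of $L$, and let $\Delta$ be the clique complex of the resulting graph. Then $\Delta-w=\Delta_0$ and $\operatorname{lk}w=L$, so Lemma~\ref{lem:les} gives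
\[
f_{i-1}(\Delta)=\binom{a_k+k}i_{\!k}+\binom{a_{k-1}+k-1}{i-1}_{\!k-1}=\varphi_k^i(a).
\]
The complexes $\Delta_0$ and $L$ have reduced homology only in degrees $k-1$ and $k-2$ respectively. So the exact sequence of Lemma~\ref{lem:les} with $j=k-1$ begins and ends with $0$, and $\beta_{k-1}(\Delta)=\beta_{k-1}(\Delta_0)+\beta_{k-2}(L)=\binom{a_k}k_{\!k}+\binom{a_{k-1}}{k-1}_{\!k-1}=a$.
\end{proof}

With three terms the construction can leave the class of flag complexes. By Example~\ref{ex:seven}, $C_3(7)$ is the octahedral sphere $X_3(6)$ with the triangle $456$ removed and its three edges kept. The complex $C_3(7)^+$ of Remark~\ref{rem:plus} is therefore $X_3(9)$ with one triangle removed: it has the face numbers $\varphi_3^i(7)$, but it is not flag. The following proof shows that no flag complex can take its place.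

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
From $7=\binom53_{\!3}+\binom32_{\!2}+\binom11_{\!1}$ we get $\varphi_3^1(7)=\binom81_{\!3}+\binom50_{\!2}+\binom2{-1}_{\!1}=9$. Suppose that $\Delta$ is flag with $9$ vertices and $\beta_2(\Delta)=7$. Use Proposition~\ref{prop:star} with $k=3$, and let $d=|N(v)|$, so $m=8-d$ and $7\le\sum_jc_j\le mM$. The complex $K$ has $\beta_1(K)=M\ge1$ and at most $d$ vertices, so \eqref{eq:k2} gives $d-2\ge2\sqrt M$; that is, $d\ge4$ and $M\le\lfloor(d-2)^2/4\rfloor$. Also $m\ge1$, so $d\le7$. For $d=4,5,6,7$ we get $M\le1,2,4,6$ and $m=4,3,2,1$, hence $mM\le4,6,8,6$. So $d=6$, $m=2$ and $M=4$.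

By \eqref{eq:k2}, $K$ has at least $\lceil2\sqrt4\,\rceil+2=6$ vertices, so $K=\operatorname{lk}v$. Theorem~\ref{thm:equality} with $k=2$, $n=4$, $i=1$ shows that $\operatorname{lk}v\cong X_2(6)$, the graph $K_{3,3}$. Since $c_1+c_2\ge7$ and $c_1,c_2\le4$, both are at least $3$, in either order of $W$. For $w\in W$ placed first, $\Lambda_1=\Delta[N(w)\cap N(v)]$ is a complete bipartite graph with sides of sizes $p,q\le3$, and its $\beta_1$ is $(p-1)(q-1)\in\{0,1,2,4\}$ if $p,q\ge1$ and $0$ otherwise. As $c_1\ge3$, we get $p=q=3$, so $N(w)\supseteq N(v)$ for both $w\in W$. If $w_1$ and $w_2$ were adjacent, $\Lambda_2=\Delta[N(v)\cup\{w_1\}]$ would be a cone with apex $w_1$, contradicting $c_2\ge3$. Hence $\{v,w_1,w_2\}$ is independent and $\Delta=\operatorname{lk}v*\{v,w_1,w_2\}\cong X_3(9)$. But $\beta_2(X_3(9))=\binom63_{\!3}=8\ne7$, a contradiction.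
\end{proof}

\begin{thebibliography}{9}

\bibitem{CN}
Kai Fong Ernest Chong and Eran Nevo, \emph{Flag complexes and homology}, arXiv:1908.08308 (2019).

\bibitem{FFK}
P.~Frankl, Z.~F\"uredi, G.~Kalai, \emph{Shadows of colored complexes}, Math. Scand. 63 (1988).

\end{thebibliography}
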